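# Interleaving two copies of an ordered graph

Fix a pattern $F$ on a linearly ordered vertex set. Given any ordered graph $G$, we want to keep as large a proportion of its edges as possible while avoiding $F$. The proportion that can be guaranteed for every $G$ is a number $\rho(F)$. Now make the forbidden pattern larger: forbid only two disjoint copies of $F$ whose vertices interleave in a prescribed way. Can we now guarantee more?

The first guess is no, so that the guaranteed proportion should stay $\rho(F)$. A graph that is forced to contain one copy of $F$ should, after some copying and blowing up, be forced to contain many, and two of them should sit as we wish. Below we test this guess, see which interleavings the copying argument handles and which it does not, and then prove the guess in full. After that we prove a formula for $\rho$ that gives more. The question comes from Dylan King, Bernard Lidický, Minghui Ouyang, Florian Pfender, Runze Wang, Zimu Xiang, "On Relative Ordered Turán Density", arXiv:2508.05515 (2025).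

## 1. Relative Turán density, and the guess for a single edge

Graphs are finite and simple unless stated otherwise, and $[n]=\{1,\dots,n\}$ with $n\ge1$.

**Definition (ordered graphs and copies).** An ordered graph is a graph whose vertex set carries a linear order; subgraphs inherit the order. $G$ contains a copy of $F$ if there is an order-preserving injection $V(F)\to V(G)$ mapping edges to edges. Otherwise $G$ is $F$-free.

**Definition (relative Turán density).** $\rho(F)$ is the supremum of all $\alpha\in[0,1]$ such that every ordered graph $G$ contains an $F$-free subgraph $G'$ with $e(G')\ge\alpha\,e(G)$.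

**Definition (interleaving).** For $F$ on $[n]$ and $I\in\binom{[2n]}n$, the ordered graph $F+_IF$ on $[2n]$ has one copy of $F$ on $I$ and another on $[2n]\setminus I$, both placed in increasing order.

We write an interleaving as a word: position $i$ carries $A$ if $i\in I$ and $B$ otherwise. For a single edge $F$ and $I=\{1,3\}$ the word is $ABAB$, and $F+_IF$ has the two edges $13$ and $24$.

Three elementary facts will be used freely. First, if $F\subseteq K$ then every $F$-free graph is $K$-free, so $\rho(F)\le\rho(K)$. Second, if $F$ has an edge, the supremum is attained: $\alpha=0$ is admissible (delete all edges), and for fixed $G$ the largest $F$-free subgraph has at least $\alpha e(G)$ edges for every admissible $\alpha$, hence at least $\rho(F)e(G)$ edges. Third, edgeless patterns are trivial. If $F$ is edgeless on $n$ vertices, an $F$-free graph has fewer than $n$ vertices, hence a bounded number of edges, and $G=K_N$ with $N\to\infty$ gives $\rho(F)=0$; the same holds for $F+_IF$. (If "subgraph" is read as "spanning subgraph", no $\alpha$ is admissible for an edgeless $F$, and we put $\sup\emptyset=0$.) From now on every $F$ has an edge.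

**Test: a single edge.** Here $\rho(F)=0$, since an $F$-free graph has no edge. The interleavings are the matchings $AABB=\{12,34\}$, $ABAB=\{13,24\}$ and $ABBA=\{14,23\}$, up to exchanging the names of the copies. For each one there is a $G$ with $m$ edges in which any two edges form that matching: $m$ edges side by side; the edges $\{i,m+i\}$ on $[2m]$; the nested edges $\{i,2m+1-i\}$ on $[2m]$. An $(F+_IF)$-free subgraph keeps at most one edge out of $m$, so $\rho(F+_IF)=0$. The guess holds.

**A warning from the complete graph.** In $K_{2N}$, keep all edges from $[N]$ to $\{N+1,\dots,2N\}$. This is more than half of all edges, and there is no copy of $\{12,34\}$: the right end of one edge would have to precede the left end of another. So testing with complete graphs would suggest at least $1/2$ for this pattern, while $\rho=0$. The definition lets the adversary choose $G$, and the choice matters.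

**A lower bound for the monotone path.** Let $P_k$ be the path $1,2,\dots,k+1$ with edges $i(i+1)$. For $P_2$, give each vertex of $G$ independently the label "source" or "sink" with probability $\frac12$ each, and keep $uv$, $u<v$, if $u$ is a source and $v$ a sink. No copy of $P_2$ survives, since its middle vertex would be both, and a quarter of the edges survive on average. So $\rho(P_2)\ge\frac14$. Equality will be shown in Section 5.

The guess turns out to be right.

**Theorem 1.** $\rho(F+_IF)=\rho(F)$ for every ordered graph $F$ on $[n]$ and every $I\in\binom{[2n]}n$.

One direction is clear, since $F\subseteq F+_IF$ gives $\rho(F)\le\rho(F+_IF)$.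

## 2. Copying and blowing up: which interleavings this reaches

In this section let $F$ have no isolated vertices. Write $\rho=\rho(F)$. If $\rho=1$ there is nothing to prove, so let $0<2\varepsilon<1-\rho$. Since $\rho+\varepsilon$ is not admissible, there is a $G$ on some $[N]$ such that every subgraph with at least $(\rho+\varepsilon)e(G)$ edges contains $F$. The sensible plan is to build from $G$ a larger graph that forces two copies.

**One copy after the other ($I=[n]$).** Put $m$ copies of $G$ side by side, and let $G'$ be a subgraph with at least $(\rho+2\varepsilon)m\,e(G)$ edges. At least $\varepsilon m$ of the copies of $G$ keep at least $(\rho+\varepsilon)e(G)$ of their edges; otherwise the average density would be less than $\varepsilon\cdot1+(\rho+\varepsilon)$. Each of these contains $F$. With $m\ge2/\varepsilon$ we get two copies of $F$, one entirely after the other. Hence $\rho(F+_{[n]}F)<\rho+2\varepsilon$ for all small $\varepsilon$.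

**Copies in step.** Say that $I$ is *in step* if each pair $\{2l-1,2l\}$ contains exactly one element of $I$. Replace each vertex $i$ of $G$ by a block $V_i$ of $M$ consecutive vertices, with $V_1<\dots<V_N$, and each edge by a complete bipartite graph. Let $G'$ be a subgraph of this blow-up with at least $(\rho+2\varepsilon)M^2e(G)$ edges. Choose $v_i\in V_i$ uniformly and independently and let $H=\{ij:v_iv_j\in G'\}$. Then $\mathbb E\,e(H)\ge(\rho+2\varepsilon)e(G)$, and since $e(H)\le e(G)$ always, $e(H)\ge(\rho+\varepsilon)e(G)$ with probability at least $\varepsilon$. In that event $H$ contains $F$. By pigeonhole there are $i_1<\dots<i_n$ such that a fraction at least $\delta=\varepsilon/\binom Nn$ of the tuples in $V_{i_1}\times\dots\times V_{i_n}$ span copies of $F$. Applying the Cauchy–Schwarz inequality in one coordinate after another, two independent random tuples $v^0,v^1$ have the property that all $2^n$ mixed tuples are copies of $F$ with probability at least $\delta^{2^n}$. They agree in some coordinate with probability at most $n/M$. For $M$ large we obtain two distinct vertices in each $V_{i_l}$ such that all $2^n$ selections are copies. For $I$ in step, the two complementary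 selections prescribed by $I$ form $F+_IF$. Again $\rho(F+_IF)<\rho+2\varepsilon$.

**Where this stops.** Take $F=P_2$ and $I=\{1,2,4\}$, the word $AABABB$. The second vertex of $A$ must precede the first vertex of $B$. But two copies with their $l$-th vertices in the same $V_{i_l}$ have both first vertices before both second vertices. So we would need copies in two different block tuples that are offset in the right way. The pigeonhole step yields a tuple chosen by $G'$, with no relation between what happens there and what happens elsewhere. The side-by-side construction does not help either: it controls nothing about where inside a copy of $G$ the copy of $F$ sits.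

We want a host in which position carries no information: what occurs at one increasing tuple occurs, with the same probability, at every other. No finite $G$ is literally like this, but the extremal problem can be moved to an infinite random graph that is. The next three sections do this.

## 3. Isolated vertices do not matter

This short section removes a technical nuisance. Afterwards a copy of $F$ is determined by its edges.

**Lemma 1.** Let $F^-$ be $F$ with its isolated vertices deleted. Then $\rho(F)=\rho(F^-)$, whether or not subgraphs are required to be spanning.

*Proof.* An $F^-$-free spanning subgraph is $F$-free, and adding isolated vertices to an $F^-$-free graph keeps it $F^-$-free. So $\rho(F)\ge\rho(F^-)$.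

Conversely let $\alpha=\rho(F)$, let $G$ be a graph on $[N]$, and let $G^{(M)}$ be the blow-up on $[N]\times[M]$ in lexicographic order, with $(i,s)(j,t)$ an edge iff $ij\in E(G)$. Put $V_i=\{i\}\times[M]$. Take an $F$-free subgraph $(U,E)$ of $G^{(M)}$ with $|E|\ge\alpha M^2e(G)$. Call a vertex of $U\cap V_i$ *deep* if at least $n$ elements of $U\cap V_i$ precede it and at least $n$ follow it. Each block has at most $2n$ vertices of $U$ that are not deep, so there are at most $2nN$ in total, each with at most $NM$ edges. Deleting their edges leaves $E_1\subseteq E$ with $|E_1|\ge\alpha M^2e(G)-2nN^2M$. Choose $v_i\in V_i$ uniformly and independently and let $H=\{ij:v_iv_j\in E_1\}\subseteq G$. Then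
$$\mathbb E\,e(H)=\frac{|E_1|}{M^2}\ge\alpha e(G)-\frac{2nN^2}{M}.$$

$H$ is $F^-$-free. Indeed, a copy of $F^-$ in $H$ gives a copy in $E_1$ on vertices $v_i$ that are incident to edges of $E_1$, hence deep. Now insert the fewer than $n$ isolated vertices of $F$. Those between two consecutive non-isolated vertices, or after the last one, go into $U\cap V_i$ directly after the preceding $v_i$. Those before the first go into its block directly before it. Deepness provides enough room, and later $v_j$ lie in later blocks, so the order is right. We obtain a copy of $F$ in $(U,E)$, a contradiction.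

So for every $M$, $G$ has a spanning $F^-$-free subgraph with at least $\alpha e(G)-2nN^2/M$ edges. As $G$ has finitely many subgraphs, letting $M\to\infty$ gives one with at least $\alpha e(G)$ edges. $\square$

The non-isolated vertices of $F+_IF$ are those of its two copies of $F$, so $(F+_IF)^-=F^-+_{I'}F^-$ for a suitable $I'$. For Theorem 1 we may therefore assume that **$F$ has no isolated vertices**. This assumption holds until the end of Section 6. The two readings of "subgraph" then coincide.

## 4. A random $F$-free graph that treats all pairs fairly

Applied to $G=K_N$, the definition gives an $F$-free graph on $[N]$ with at least $\rho(F)\binom N2$ edges. It may favor some pairs: for $P_2$, the edges from a left half to a right half have density about $\frac12>\frac14$, but no pair inside a half is ever used. We want a *random* $F$-free graph in which every pair is an edge with probability at least $\rho(F)$.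

**Lemma 2.** For every $N\ge2$ there is a probability distribution on $F$-free graphs $H$ on $[N]$ with $\mathbb P(ij\in H)\ge\rho(F)$ for all $i<j$.

*Proof.* Put $\rho=\rho(F)$.

**Step 1: pass to weights.** Consider the finite game in which one player picks an $F$-free $H$ on $[N]$, the other picks a pair $e$, and the payoff to the first is $\mathbf 1[e\in H]$. By von Neumann's minimax theorem,
$$\max_\mu\min_e\mathbb P_{H\sim\mu}(e\in H)=\min_w\max_H w(E(H)),$$
where $\mu$ runs over distributions on $F$-free graphs and $w$ over probability vectors on $\binom{[N]}2$. So it suffices that for every $w$ some $F$-free $H$ has $w(E(H))\ge\rho$. The function $w\mapsto\max_Hw(E(H))$ is continuous, so we may assume that $w$ has positive rational entries: $w_e=a_e/\sum_fa_f$ with positive integers $a_e$.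

**Step 2: what a host graph must do.** The definition of $\rho$ knows only unweighted graphs, so we encode the weights as edge densities between blocks $V_1<\dots<V_N$. A uniform independent transversal of the blocks is not good enough. It gives $\mathbb P(ij\in H)=e_{G'}(V_i,V_j)/(|V_i||V_j|)$, so that $G'$ controls the plain sum of the $\mathbf 1[e\in H]$ and not the weighted one. We need a random transversal that is a *clique* of $G$ and whose $ij$-edge is uniform among the edges of $G$ between $V_i$ and $V_j$. Then the probability has the number of these edges in the denominator, and the weight $a_e$ cancels it. Prescribed densities alone do not ensure this. Split each of three blocks into two halves, join $V_1,V_2$ and $V_2,V_3$ along equal halves and $V_1,V_3$ along opposite halves. All densities are $\frac12$, and there is no transversal triangle. The remedy is to give every pair its own coordinate.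

**Step 3: the construction.** Let $q\ge\max_ea_e$. Let $V_i$ consist of all $(i,c)$ with $c\in\mathbb Z_q^{\{e:\,i\in e\}}$, so that a vertex in block $i$ has one $\mathbb Z_q$-coordinate for each pair containing $i$. Order the vertices so that $V_1<\dots<V_N$, arbitrarily inside each block. For $e=ij$, $i<j$, join $(i,c)$ and $(j,d)$ iff
$$(c_e,d_e)\in R_e:=\{(x,y)\in\mathbb Z_q^2:\ x-y\in\{0,\dots,a_e-1\}\}.$$
As $|R_e|=a_eq$ and the remaining $N-2$ coordinates on each side are free, the resulting graph $G$ satisfies
$$e_G(V_i,V_j)=a_eq\cdot q^{2(N-2)}=a_eq^{2N-3}.$$
For example, let $N=3$, $q=2$, $a_{12}=a_{13}=1$, $a_{23}=2$. Each block has $4$ vertices; between $V_1$ and $V_2$ there are $8$ edges (equal $12$-coordinates), between $V_2$ and $V_3$ all $16$.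

**Step 4: the random clique.** For each pair $e$ independently choose a uniform element of $R_e$. Its first entry becomes the $e$-coordinate of $v_{\min e}$, its second entry the $e$-coordinate of $v_{\max e}$. This defines vertices $v_i\in V_i$ that are pairwise adjacent in $G$. Both marginals of the uniform distribution on $R_e$ are uniform on $\mathbb Z_q$. For $e=ij$, the coordinates of $v_i$ and $v_j$ other than the two $e$-coordinates come from pairs that are all distinct, because only $e$ contains both $i$ and $j$. So they are independent and uniform, and independent of the choice in $R_e$. Hence $v_iv_j$ is uniform on $E_G(V_i,V_j)$.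

**Step 5: conclusion.** Let $G'\subseteq G$ be $F$-free with $e(G')\ge\rho e(G)$ and let $H=\{ij:v_iv_j\in G'\}$. Since $v_1<\dots<v_N$ and $F$ has no isolated vertices, a copy of $F$ in $H$ would give one in $G'$; so $H$ is $F$-free. Moreover
$$\mathbb E\sum_ea_e\mathbf 1[e\in H]=\sum_{e=ij}a_e\frac{e_{G'}(V_i,V_j)}{a_eq^{2N-3}}=\frac{e(G')}{q^{2N-3}}\ge\rho\,\frac{e(G)}{q^{2N-3}}=\rho\sum_ea_e.$$
So some $F$-free $H$ has $w(E(H))\ge\rho$. $\square$

## 5. Spreadable random graphs

**Definition (spreadable).** A random graph $H$ on a countable linearly ordered set is spreadable if for $s_1<\dots<s_r$ the law of $H[\{s_1,\dots,s_r\}]$, transported to $[r]$ by the order isomorphism, depends only on $r$. We write $\pi_r$ for this law.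

*Examples.* On $\mathbb N$, give the vertices independent fair labels "source" or "sink", and join $u<v$ iff $u$ is a source and $v$ a sink. This is spreadable, a.s. $P_2$-free, and $\mathbb P(12\in H)=\frac14$. It is not invariant under permuting vertices: on $\{1,2,3\}$ the graph with edges $12,13$ has probability $\frac18$, while the graph with edges $12,23$, its image under exchanging $1$ and $2$, has probability $0$. As a second example, let $H$ be complete with probability $\frac12$ and empty otherwise. This is spreadable, and edges that are far apart are far from independent. The star with center $1$ is not spreadable: $12$ is an edge and $23$ is not.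

**Lemma 3.** Let $F$ have no isolated vertices. Then $\rho(F)$ is the maximum of $\mathbb P(12\in H)$ over spreadable random graphs $H$ on $\mathbb N$ that are almost surely $F$-free.

*Proof.* **Step 1: each such $H$ gives a lower bound.** Let $G$ be a graph on $[N]$. Then $G\cap H$ is a.s. $F$-free, and its expected number of edges is $\mathbb P(12\in H)e(G)$, since all pairs have the same probability. So some $F$-free subgraph of $G$ has at least that many edges, and $\rho(F)\ge\mathbb P(12\in H)$.

**Step 2: Ramsey's theorem makes position almost irrelevant.** Fix $m\ge 2$, let $N$ be large, and take $H$ from Lemma 2. For each $r\le m$ color each $r$-subset $S$ of $[N]$ by the law of $H[S]$ transported to $[r]$, with every probability rounded down to a multiple of $1/m$. There are finitely many colors. Applying Ramsey's theorem for $r=1,\dots,m$ in turn gives, if $N$ is large enough, a set $T\subseteq[N]$ with $|T|=m$ that is homogeneous for every $r\le m$. Let $\nu_m$ be the law of $H[T]$ transported to $[m]$. Under $\nu_m$ the laws of $H[S]$ and $H[S']$ with $|S|=|S'|=r$ differ by at most $1/m$ in each entry, the graph is $F$-free, and each pair is an edge with probability at least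 $\rho(F)$.

**Step 3: the limit.** For each fixed $r$, the law of $H[[r]]$ under $\nu_m$ ($m\ge r$) lies in a compact finite-dimensional simplex. A diagonal argument gives a subsequence of $m$ along which it converges, for every $r$, to some $\pi_r$. For an $r$-subset $S\subseteq[s]$ the laws of $H[S]$ and $H[[r]]$ under $\nu_m$ differ by at most $1/m$, so the marginal of $\pi_s$ on $S$ is $\pi_r$. In particular the $\pi_r$ are consistent, and Kolmogorov's extension theorem gives a random graph $H$ on $\mathbb N$ with marginals $\pi_r$; it is spreadable. Each $\pi_r$ is a limit of laws on $F$-free graphs, so each of the countably many possible copies of $F$ has probability $0$, and $H$ is a.s. $F$-free. Finally $\mathbb P(12\in H)\ge\rho(F)$, with equality by Step 1. $\square$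

**Changing the index set.** If $H$ is spreadable on $\mathbb N$ with marginals $\pi_r$ and $\Lambda$ is any countably infinite linearly ordered set, Kolmogorov's theorem gives a spreadable random graph on $\Lambda$ with the same $\pi_r$. If $H$ is a.s. $F$-free, so is the new graph, because $\pi_n$ gives probability $0$ to copies of $F$. For a set $\Lambda'\subseteq\Lambda$, finite or infinite, the law of the graph on $\Lambda'$ depends only on the order type of $\Lambda'$, since it is determined by finite marginals.

**Worked example: $\rho(P_2)=\frac14$.** Two ideas used later appear here in small form. Take $H$ from Lemma 3 for $F=P_2$ and move it to $\Lambda=\mathbb N\cup B$, where $B$ is a second copy of $\mathbb N$ placed after $\mathbb N$. Write $X_{vw}=\mathbf 1[vw\in H]$, and for $v\in\mathbb N$ let $a_v=1$ if $v$ has a neighbor in $B$, and $0$ otherwise.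

Let $v<w$ in $\mathbb N$. The set $\{w\}\cup B$ has the same order type as $B$, so "$v$ has a neighbor in $\{w\}\cup B$" and "$v$ has a neighbor in $B$" have the same probability. The second event implies the first, so they agree a.s., and $X_{vw}=1$ implies $a_v=1$ a.s. Also $X_{vw}=1$ implies $a_w=0$ a.s., since otherwise $v<w<b$ would be a copy of $P_2$. Hence $\rho(P_2)=\mathbb E X_{vw}\le\mathbb E\,a_v(1-a_w)=p-c$, where $p=\mathbb E a_v$ and $c=\mathbb E a_va_w$ do not depend on $v<w$, by spreadability. For every $t$,
$$p^2\le\mathbb E\Big(\frac1t\sum_{v=1}^ta_v\Big)^2=\frac pt+\frac{t-1}t\,c ,$$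
so $c\ge p^2$ and $\rho(P_2)\le p-p^2\le\frac14$. With the lower bound of Section 1, $\rho(P_2)=\frac14$.

## 6. Sliding one vertex at a time: proof of Theorem 1

Let $K=F+_IF$. By Lemma 3, applied to $K$, there is a spreadable a.s. $K$-free random graph $H$ on $\mathbb N$ with $\mathbb P(12\in H)=\rho(K)$. If we show that **$H$ is a.s. $F$-free**, then Lemma 3, applied to $F$, gives $\rho(F)\ge\rho(K)$ and we are done. So suppose that $H$ contains $F$ with positive probability. We look for $K$ in $H$.

Every increasing $n$-tuple now spans a copy of $F$ with the same probability. We need two interleaved tuples that do so *simultaneously*. Independence is not available (recall the graph that is complete or empty), but it is not needed. The random variable "fraction of copies of $F$ in given blocks" is almost the same variable for every choice of blocks, and a variable with positive mean has a positive second moment.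

**Step 1: notation.** For $u_1<\dots<u_n$ let $X_{u_1\dots u_n}=1$ if $u_iu_j\in H$ for all $ij\in E(F)$, and $0$ otherwise. By spreadability $p:=\mathbb E X_{u_1\dots u_n}$ does not depend on the tuple. There are countably many tuples, so $p>0$ by our assumption. Let $B_1<\dots<B_{2n}$ be consecutive intervals of $t$ integers. For $J=\{j_1<\dots<j_n\}\subseteq[2n]$ put
$$S_J=t^{-n}\sum_{u_1\in B_{j_1},\dots,u_n\in B_{j_n}}X_{u_1\dots u_n}\in[0,1],\qquad\mathbb E S_J=p.$$

**Step 2: moving one block changes $S_J$ little.** Let $j_0=0$, $j_{n+1}=2n+1$, and let $J'$ arise from $J$ by replacing $j_i$ by some $j'\ne j_i$ with $j_{i-1}<j'<j_{i+1}$. We claim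
$$\mathbb E(S_J-S_{J'})^2\le\frac2t.\tag{1}$$
Fix $u_l\in B_{j_l}$ for $l\ne i$. Let $Y_u=X_{u_1\dots u_{i-1}\,u\,u_{i+1}\dots u_n}$, and let $A$ and $A'$ be the averages of $Y_u$ over $u\in B_{j_i}$ and over $u\in B_{j'}$. Then $S_J-S_{J'}$ is the average of $A-A'$ over all choices of the $u_l$, $l\neq i$. By Jensen's inequality it suffices to show $\mathbb E(A-A')^2\le2/t$ for each choice.

All $u\in B_{j_i}\cup B_{j'}$ lie strictly between $u_{i-1}$ and $u_{i+1}$ (where these exist). For two such points $u<v$, the product $Y_uY_v$ is a function of $H$ on the $n+1$ points $u_1<\dots<u_{i-1}<u<v<u_{i+1}<\dots<u_n$. By spreadability $\mathbb E Y_uY_v=c$ is the same number for all $u\ne v$, *whether they lie in the same block or in different blocks*. Also $\mathbb E Y_u^2=p$. Therefore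
$$\mathbb E(A-A')^2=2\Big(\frac pt+\frac{t-1}t\,c\Big)-2c=\frac{2(p-c)}t\le\frac2t,$$
which proves (1).

**Step 3: from any $J$ to $[n]$.** Replace $j_1$ by $1$, then $j_2$ by $2$, and so on, skipping replacements that change nothing. When $j_i$ is replaced by $i$, its left neighbor is $i-1$ and its right neighbor is $j_{i+1}\ge i+1$, so the move is of the kind in Step 2. There are at most $n$ moves. For the word $AABABB$, $I=\{1,2,4\}$ needs one move, and $I^c=\{3,5,6\}$ goes through $\{1,5,6\}$ and $\{1,2,6\}$ to $\{1,2,3\}$. With $\|S\|_2=(\mathbb E S^2)^{1/2}$ and $I^c=[2n]\setminus I$, the triangle inequality gives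
$$\|S_I-S_{I^c}\|_2\le2n\sqrt{2/t}.$$

**Step 4: two copies at once.** Since $0\le S_I\le1$,
$$\mathbb E[S_IS_{I^c}]=\mathbb E S_I^2-\mathbb E[S_I(S_I-S_{I^c})]\ge\mathbb E S_I^2-\|S_I-S_{I^c}\|_2\ge p^2-2n\sqrt{2/t}>0$$
for $t$ large. So with positive probability $S_I>0$ and $S_{I^c}>0$. Then $H$ contains a copy of $F$ whose $l$-th vertex lies in $B_i$ for the $l$-th element $i$ of $I$, and another such copy for $I^c$. Together they have exactly one vertex in each of $B_1<\dots<B_{2n}$, so they form a copy of $F+_IF=K$. This contradicts that $H$ is a.s. $K$-free. Hence $H$ is a.s. $F$-free, and Theorem 1 is proved. $\square$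

## 7. A formula for $\rho$ through digraph homomorphisms

The source–sink coloring is an instance of a general construction, and this construction is always optimal in the limit. From here on $F$ may have isolated vertices again, and $F$ has an edge.

**Definition (digraphs, homomorphisms, $\lambda$).** A digraph $D$ is finite and non-empty and may have loops and antiparallel arcs. Regard $F$ as an acyclic digraph, each edge pointing from its smaller to its larger vertex. $F\to D$ means that there is a map $\varphi:V(F)\to V(D)$ with $(\varphi(i),\varphi(j))\in A(D)$ for all $ij\in E(F)$, $i<j$. Put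
$$\lambda(D)=\max\Big\{\sum_{(a,b)\in A(D)}x_ax_b:\ x\ge0,\ \sum_ax_a=1\Big\}.$$

*Examples.* A single arc has $\lambda=\max x_1x_2=\frac14$. Two vertices joined by arcs in both directions have $\lambda=\max2x_1x_2=\frac12$. A single vertex with a loop has $\lambda=1$, and every $F$ maps to it. $P_2\to D$ iff $D$ has a walk with two arcs.

**Theorem 2.** For every ordered graph $F$ with an edge, $\ \rho(F)=\sup\{\lambda(D):F\not\to D\}$.

The set is not empty: $F\not\to D$ for the single vertex without arcs.

*Proof of $\ge$.* Let $F\not\to D$ and let $x$ be optimal for $\lambda(D)$. Given $G$, choose $\varphi(v)\in V(D)$ independently with law $x$, and keep the edges $uv$, $u<v$, with $(\varphi(u),\varphi(v))\in A(D)$. Each edge is kept with probability $\lambda(D)$, so the expected number of kept edges is $\lambda(D)e(G)$. A copy of $F$ among them, composed with $\varphi$, would give $F\to D$. Hence $\rho(F)\ge\lambda(D)$. $\square$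

## 8. Labels from two reservoirs: proof of $\rho(F)\le\sup\lambda(D)$

Since $D\ne\emptyset$, $F\to D$ iff $F^-\to D$. By Lemma 1 we may assume in this section that $F$ has no isolated vertices. Let $\rho=\rho(F)$, and let $\pi_r$ be the marginals of the optimal graph of Lemma 3.

In the lower bound the vertices carried independent labels, and the edge $uv$ was a function of the labels of $u$ and $v$. For our abstract $H$ we must *find* labels. In the worked example for $P_2$ the label of $v$ recorded whether $v$ has a neighbor in an infinite set $B$ above everything. Now we record all adjacencies to two infinite reservoirs, one below and one above.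

**Setup.** Let $\Lambda=A\cup M\cup B$ with $A<M<B$, where $A$ has the order type of the negative integers, $M=\mathbb Q$, and $B$ has the order type of $\mathbb N$. Let $H$ be a spreadable random graph on $\Lambda$ with marginals $\pi_r$; it is a.s. $F$-free. Write $X_{vw}=\mathbf 1[vw\in H]$, and put
$$\Sigma=(X_{vw})_{v<w\text{ in }A\cup B},\qquad\theta_v=\big((X_{av})_{a\in A},(X_{vb})_{b\in B}\big)\quad(v\in M).$$
Thus $\Sigma$ is the graph on the reservoirs and $\theta_v$ is the label of $v$. For $v_1<\dots<v_m$ in $M$, the joint law of $\big(\Sigma,(\theta_{v_i})_i,(X_{v_iv_j})_{i<j}\big)$ is the law of the graph on $A\cup\{v_1,\dots,v_m\}\cup B$, whose order type depends only on $m$. So this joint law depends only on $m$. In particular there is one Borel function $g$ with values in $[0,1]$ such that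
$$\mathbb E[X_{vw}\mid\Sigma,\theta_v,\theta_w]=g(\Sigma,\theta_v,\theta_w)=:g_{vw}\qquad\text{for all }v<w\text{ in }M.$$
Put $\tilde X_{vw}=X_{vw}-g_{vw}\in[-1,1]$, the part of the edge that the labels do not explain.

**Step 1: the unexplained part averages out over four-cycles.** For $v'<v<w<w'$ in $M$ we show
$$\mathbb E\big[\tilde X_{vw}\tilde X_{v'w}\tilde X_{vw'}\tilde X_{v'w'}\big]=0.\tag{2}$$
The reservoirs can absorb the two outer points without changing their order type, so knowing these points as well does not improve the prediction of $X_{vw}$. Let $A'=A\cup\{v'\}$ and $B'=B\cup\{w'\}$. Define $\Sigma',\theta'_v,\theta'_w$ from $A',B'$ in place of $A,B$, and put $\Gamma=(\Sigma,\theta_v,\theta_w)$, $\Gamma'=(\Sigma',\theta'_v,\theta'_w)$. Adding a new maximum to $A$ or a new minimum to $B$ does not change its order type. So there is an order isomorphism $A'\cup\{v,w\}\cup B'\to A\cup\{v,w\}\cup B$ that fixes $v,w$ and maps $A'$ onto $A$ and $B'$ onto $B$. By spreadability $(X_{vw},\Gamma')$ and $(X_{vw},\Gamma)$ have the same law after relabeling coordinates, and therefore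
$$\mathbb E\big[\mathbb E[X_{vw}\mid\Gamma']^2\big]=\mathbb E\big[\mathbb E[X_{vw}\mid\Gamma]^2\big].$$
As $\sigma(\Gamma)\subseteq\sigma(\Gamma')$, the variable $\mathbb E[X_{vw}\mid\Gamma]$ is the orthogonal projection of $\mathbb E[X_{vw}\mid\Gamma']$ to the $\sigma(\Gamma)$-measurable functions. The two norms are equal, so by Pythagoras $\mathbb E[X_{vw}\mid\Gamma']=\mathbb E[X_{vw}\mid\Gamma]=g_{vw}$ a.s. Since $g_{vw}$ is $\sigma(\Gamma')$-measurable, $\mathbb E[\tilde X_{vw}\mid\Gamma']=0$.

It remains to see that the other three factors are $\sigma(\Gamma')$-measurable. $X_{v'w}$ is a coordinate of $\theta'_w$, $X_{vw'}$ is a coordinate of $\theta'_v$, and $X_{v'w'}$ is a coordinate of $\Sigma'$. The values of $g$ that occur involve $\Sigma,\theta_{v'},\theta_{w'}$, which consist of coordinates of $\Sigma'$, and $\theta_v,\theta_w$, which consist of coordinates of $\theta'_v,\theta'_w$. Conditioning on $\Gamma'$ gives (2).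

**Step 2: in counting $F$, edges may be replaced by their predictions.** For $v_1<\dots<v_n$ in $M$ we show
$$\mathbb E\prod_{ij\in E(F)}X_{v_iv_j}=\mathbb E\prod_{ij\in E(F)}g_{v_iv_j}.\tag{3}$$
Replace the factors $X$ by $g$ one at a time. Each replacement changes the expectation by $\mathbb E Z$ with $Z=\tilde X_{v_iv_j}\Phi\Psi$ for some edge $ij$, $i<j$. Here $\Phi$ is the product of the other factors (each an $X$ or a $g$) on edges of $F$ containing $i$, and $\Psi$ is the product of all remaining factors. We have $0\le\Phi,\Psi\le1$. Apart from the reservoirs, $\Phi$ does not involve $v_j$, because $ij$ is the only edge containing both $i$ and $j$; and $\Psi$ does not involve $v_i$. We show $\mathbb E Z=0$.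

Given $t$, choose distinct points $v^{(1)},\dots,v^{(t)}$ and $w^{(1)},\dots,w^{(t)}$ in small disjoint intervals of $\mathbb Q$ around $v_i$ and around $v_j$, avoiding the other $v_l$. Replacing $(v_i,v_j)$ by $(v^{(a)},w^{(b)})$ leaves the order of the $n$ points unchanged, hence also $\mathbb E Z$. With $x_{ab}=\tilde X_{v^{(a)}w^{(b)}}$, and with $\varphi_a$, $\psi_b$ for the values of $\Phi$, $\Psi$ after the replacement,
$$\mathbb E Z=\mathbb E\,t^{-2}\sum_{a,b}x_{ab}\varphi_a\psi_b .$$
The Cauchy–Schwarz inequality in $b$, with $|\psi_b|\le1$, gives
$$\Big(t^{-2}\sum_{a,b}x_{ab}\varphi_a\psi_b\Big)^2\le t^{-1}\sum_b\Big(t^{-1}\sum_ax_{ab}\varphi_a\Big)^2=t^{-2}\sum_{a,a'}\varphi_a\varphi_{a'}\Big(t^{-1}\sum_bx_{ab}x_{a'b}\Big).$$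
Squaring once more and applying Cauchy–Schwarz in $(a,a')$, with $|\varphi_a\varphi_{a'}|\le1$, gives
$$\Big(t^{-2}\sum_{a,b}x_{ab}\varphi_a\psi_b\Big)^4\le t^{-2}\sum_{a,a'}\Big(t^{-1}\sum_bx_{ab}x_{a'b}\Big)^2=t^{-4}\sum_{a,a',b,b'}x_{ab}x_{a'b}x_{ab'}x_{a'b'} .$$
Take expectations. If $a\ne a'$ and $b\ne b'$, call the two left points $v'<v$ and the two right points $w<w'$. The product is symmetric under exchanging $a,a'$ and under exchanging $b,b'$, so it is the product in (2), and its expectation is $0$. At most $2t^3$ terms remain, each at most $1$. With Jensen's inequality, $(\mathbb E Z)^4\le2/t$ for every $t$, so $\mathbb E Z=0$.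

**Step 3: independent labels.** We now replace the labels by independent samples from one measure. Recall that a sequence $(\eta_v)_{v\in\mathbb N}$ of random variables is spreadable if the law of $(\eta_{s_1},\dots,\eta_{s_r})$ with $s_1<\dots<s_r$ depends only on $r$. The theorem of Ryll-Nardzewski says that spreadable infinite sequences are exchangeable, and the theorem of de Finetti–Hewitt–Savage says that an exchangeable infinite sequence is, given a suitable random probability measure $\kappa$, i.i.d. with law $\kappa$.

Let $\eta_v=(\Sigma,\theta_v)$ for $v\in\mathbb N\subset M$. These take values in a countable product of copies of $\{0,1\}$, which we identify with $Y=\{0,1\}^{\mathbb N}$. The sequence is spreadable by the setup. So there is a random Borel probability measure $\kappa$ on $Y$ given which the $\eta_v$ are i.i.d. with law $\kappa$. Put $\hat g((\sigma,\theta),(\sigma',\theta'))=g(\sigma,\theta,\theta')$, so that $g_{vw}=\hat g(\eta_v,\eta_w)$. As $H$ is a.s. $F$-free, (3) gives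
$$0=\mathbb E\int\prod_{ij\in E(F),\,i<j}\hat g(y_i,y_j)\,d\kappa^n(y),\qquad\mathbb E\iint\hat g\,d\kappa^2=\mathbb E\,g_{vw}=\mathbb E\,X_{vw}\ge\rho .$$
The inner integral on the left is non-negative, so it vanishes a.s.; the double integral is at least $\rho$ with positive probability. So there is a *fixed* $\kappa$ with $\int\prod\hat g\,d\kappa^n=0$ and $\iint\hat g\,d\kappa^2\ge\rho$. Let $R=\{\hat g>0\}\subseteq Y^2$. As $\hat g\le1$,
$$\kappa^2(R)\ge\rho,\qquad\kappa^n\{y:(y_i,y_j)\in R\ \text{ for all }ij\in E(F),\ i<j\}=0.\tag{4}$$

**Step 4: a finite digraph.** The relation $R$ on the probability space $(Y,\kappa)$ is an infinite version of the digraph we want. We cut $Y$ into finitely many cells. Let $\mathcal P_m$ be the partition of $Y=\{0,1\}^{\mathbb N}$ according to the first $m$ coordinates, and let $P_m(x)$ be the cell containing $x$. For cells $P,Q$ of positive measure put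
$$d(P,Q)=\frac{\kappa^2(R\cap(P\times Q))}{\kappa(P)\kappa(Q)} .$$
Under $\kappa^2$, $d(P_m(x),P_m(y))$ is the conditional expectation of $\mathbf 1_R$ given the first $m$ coordinates of $x$ and of $y$. These coordinates generate the Borel sets of $Y^2$ as $m\to\infty$, so by Lévy's martingale convergence theorem $d(P_m(x),P_m(y))\to\mathbf 1_R(x,y)$ for $\kappa^2$-a.e. $(x,y)$. At almost every point of $R$ the limit is $1>1-1/e(F)$. Hence, given $\varepsilon>0$, there is an $m$ with
$$\kappa^2\{(x,y):d(P_m(x),P_m(y))>1-1/e(F)\}\ge\kappa^2(R)-\varepsilon .$$
Let $D$ have as vertices the cells of $\mathcal P_m$ of positive measure, and as arcs the pairs $(P,Q)$, possibly with $P=Q$, such that $d(P,Q)>1-1/e(F)$. With the weights $x_P=\kappa(P)$, the last inequality and (4) give $\lambda(D)\ge\rho-\varepsilon$.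

Suppose that $\varphi:F\to D$ were a homomorphism. Pick independent $y_i$ with law $\kappa(\,\cdot\mid\varphi(i))$, $i\in[n]$. For each edge $ij$, $i<j$, the event $(y_i,y_j)\notin R$ has probability $1-d(\varphi(i),\varphi(j))<1/e(F)$; this also holds if $\varphi(i)=\varphi(j)$, since $y_i,y_j$ are independent. By the union bound, with positive probability none of these $e(F)$ events occurs. The law of $(y_1,\dots,y_n)$ is absolutely continuous with respect to $\kappa^n$, so this contradicts (4). Hence $F\not\to D$ and $\sup\{\lambda(D):F\not\to D\}\ge\rho-\varepsilon$ for every $\varepsilon>0$. This proves Theorem 2. $\square$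

## 9. Unions, homomorphisms, and sharp bounds

**Corollary 1 (general interleavings).** Let the vertex set of $F$ be partitioned into two sets, with no edges between them, inducing ordered graphs $F_1,F_2$, each with an edge, in any interleaving. Then $\rho(F)=\max\{\rho(F_1),\rho(F_2)\}$. Iterating, $\rho(F)$ is the maximum of $\rho$ over those connected components of $F$ that contain an edge.

*Proof.* $F\to D$ iff $F_1\to D$ and $F_2\to D$. So the set of $D$ with $F\not\to D$ is the union of the corresponding sets for $F_1$ and $F_2$, and the supremum over a union is the maximum of the two suprema. Components without an edge are isolated vertices, which Lemma 1 removes. $\square$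

Theorem 1 for $F$ with an edge is the case $F_1=F_2$. The order between the two parts has disappeared because a homomorphism does not see it.

**Corollary 2 (homomorphism invariance).** If $F_1\to F_2$ as oriented graphs, then $\rho(F_1)\le\rho(F_2)$. So $\rho(F)$ depends only on the homomorphic-equivalence class of the oriented graph $F$. It is unchanged under re-ordering the vertices compatibly with the orientation, and under blow-ups.

*Proof.* If $F_1$ has no edge, $\rho(F_1)=0$. Otherwise $F_2$ has an edge too, and $F_1\not\to D$ implies $F_2\not\to D$, since homomorphisms compose; apply Theorem 2. A compatible re-ordering does not change the oriented graph. A blow-up of $F$, with each vertex replaced by an independent set of consecutive vertices, maps to $F$ and contains $F$. $\square$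

For example, the ordered path with edges $13,23$ and the single edge are homomorphically equivalent, so both have $\rho=0$.

**Corollary 3 (sharp bounds and a gap).** Let $F$ have an edge, let $k\ge1$ be the number of edges of a longest monotone path in $F$, and $\chi$ the chromatic number of $F$. Then
$$\max\Big\{\tfrac12\big(1-\tfrac1k\big),\ 1-\tfrac1{\chi-1}\Big\}\le\rho(F)\le1-\tfrac1k .$$
The bound $\frac12(1-\frac1k)$ is attained by the monotone path $P_k$, and the upper bound is attained by $K_{k+1}$. In particular $\rho(F)=0$ iff no vertex of $F$ has both a smaller and a larger neighbor; otherwise $\rho(F)\ge\frac14$.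

*Proof.* **Step 1: lower bounds, from two explicit digraphs.** Let $T_k$ be the transitive tournament on $k$ vertices. Its walks have at most $k-1$ arcs, so $P_k\not\to T_k$, and as $P_k\subseteq F$, also $F\not\to T_k$. Uniform weights give $\rho(F)\ge\lambda(T_k)\ge\binom k2/k^2=\frac12(1-\frac1k)$. Let $\overleftrightarrow K_{\chi-1}$ be the complete loopless digraph on $\chi-1$ vertices. A homomorphism from $F$ to it would be a proper coloring with $\chi-1$ colors, so $F\not\to\overleftrightarrow K_{\chi-1}$. Uniform weights give $\rho(F)\ge(\chi-1)(\chi-2)/(\chi-1)^2=1-\frac1{\chi-1}$.

**Step 2: upper bound, by mapping $F$ to a tournament.** Map each vertex of $F$ to the length of a longest monotone path ending at it. This takes values in $\{0,\dots,k\}$ and strictly increases along edges, so $F\to T_{k+1}$, which is $K_{k+1}$ with its orientation. By Corollary 2, $\rho(F)\le\rho(K_{k+1})$. By Turán's theorem a $K_{k+1}$-free subgraph of $K_N$ has at most $(1-\frac1k)\frac{N^2}2$ edges, and $N\to\infty$ gives $\rho(K_{k+1})\le1-\frac1k$. Equality holds for $K_{k+1}$ by Step 1, since $\chi(K_{k+1})=k+1$.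

**Step 3: the value for $P_k$, by levels.** Let $P_k\not\to D$. Then $D$ has no directed walk with $k$ arcs. Map each vertex of $D$ to the maximum length of a walk ending at it. This takes values in $\{0,\dots,k-1\}$ and strictly increases along arcs. Let $x$ be any weights, and let $y_0,\dots,y_{k-1}$ be the total weights of the levels. Then
$$\sum_{(a,b)\in A(D)}x_ax_b\le\sum_{s<s'}y_sy_{s'}=\tfrac12\Big(1-\sum_sy_s^2\Big)\le\tfrac12\big(1-\tfrac1k\big),$$
the last step by Cauchy–Schwarz. So $\rho(P_k)\le\frac12(1-\frac1k)$ by Theorem 2, and Step 1 gives equality. For $k=2$ this is again $\rho(P_2)=\frac14$.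

**Step 4: the gap.** The case $k=1$ says exactly that no vertex has both a smaller and a larger neighbor, and then the upper bound gives $\rho(F)=0$. If $k\ge2$, the lower bound gives $\rho(F)\ge\frac14$, which is attained by $P_2$. $\square$
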